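# Homogeneous compacta covered by few subspaces of small tightness

## 1. The ordinal space $\omega_1+1$, cut into two pieces

Take the ordinal space $\omega_1+1=[0,\omega_1]$ with its order topology. It is compact and Hausdorff. Its last point $\omega_1$ lies in the closure of the set $A=[0,\omega_1)$. Does it lie in the closure of a countable part of $A$? No: if $B\subseteq A$ is countable and nonempty, then $\beta=\sup B<\omega_1$, and the neighborhood $(\beta,\omega_1]$ of $\omega_1$ misses $B$. So the last point can only be approached by uncountably many points at once.

Now cut the space into the two pieces $[0,\omega_1)$ and $\{\omega_1\}$. In the first piece every $\alpha$ has a countable neighborhood base (the sets $(\beta,\alpha]$ with $\beta<\alpha$, or $\{0\}$ if $\alpha=0$), so whenever $\alpha$ is in the closure of a set $A$, picking one point of $A$ from each member of the base gives a countable $B\subseteq A$ with $\alpha\in\overline B$. The second piece is a single point. Each piece is harmless, and the bad behavior appears only when we put them together.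

**Definition (tightness).** Let $\kappa$ be an infinite cardinal. We write $t(Y)\le\kappa$ if, whenever $A\subseteq Y$, $x\in Y$ and $x\in\overline A$, there is $B\subseteq A$ with $|B|\le\kappa$ and $x\in\overline B$. For $\kappa=\omega$ we say that $Y$ is *countably tight* (CT). A space is *$\sigma$-countably tight* ($\sigma$-CT) if it is the union of countably many CT subspaces.

The property $t(Y)\le\kappa$ passes to subspaces, since both $A$ and $x$ are then taken from the smaller space. We have just seen that $\omega_1+1$ is $\sigma$-CT but not CT.

**Definition (compacta, homogeneity).** A *compactum* is a compact Hausdorff space. A space $X$ is *homogeneous* if for all $x,y\in X$ there is a homeomorphism $h:X\to X$ with $h(x)=y$.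

The space $\omega_1+1$ is not homogeneous: it has isolated points, such as $0$, and nonisolated ones. Two further examples will stay with us.

The first is the one-point compactification $A(D)=D\cup\{\infty\}$ of an infinite discrete set $D$. The neighborhoods of $\infty$ are the sets containing $\infty$ with finite complement. So $\infty\in\overline A$ for a set $A\subseteq D$ exactly when $A$ is infinite, and then any countably infinite subset of $A$ already has $\infty$ in its closure. Hence $A(D)$ is a CT compactum, and its cardinality $|D|$ is as large as we please. It is not homogeneous, again because of isolated points.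

The second is the cube $2^\lambda=\{0,1\}^\lambda$. It is a compact topological group, so translations make it homogeneous. Its cardinality is $2^\lambda$. For $\lambda=\kappa$ it has a base of size $\kappa$, so $t(2^\kappa)\le\kappa$, by picking one point from each basic neighborhood.

The first example shows that tightness alone does not bound the size of a compactum. With homogeneity things change: R. de la Vega's theorem says that every infinite countably tight homogeneous compactum has cardinality $\mathfrak c$. The question, taken from István Juhász and Jan van Mill, "On $\sigma$-countably tight spaces", arXiv:1607.00517 (2016), is whether this stays true if the homogeneous compactum is only assumed to be $\sigma$-CT, that is, cut into countably many CT pieces, as we did with $\omega_1+1$. The answer is yes.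

**Theorem 1 (Main Theorem).** Let $\kappa$ be an infinite cardinal and let $X$ be an infinite homogeneous compactum which is the union of at most $\kappa$ subspaces of tightness $\le\kappa$. Then $|X|\le2^\kappa$. In particular ($\kappa=\omega$), every infinite homogeneous $\sigma$-CT compactum has cardinality exactly $\mathfrak c$.

The proof is in ZFC. On a first pass read $\kappa=\omega$, $\kappa^+=\omega_1$, $2^\kappa=\mathfrak c$; nothing becomes easier in that case. The bound is attained for every $\kappa$, by $X=2^\kappa$. Homogeneity cannot be dropped, by $A(D)$ with $|D|>2^\kappa$.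

## 2. Tightness does not travel between pieces, but a $\pi$-base does travel

Throughout, let $X=\bigcup_{i<\kappa}X_i$ with $t(X_i)\le\kappa$; if there are fewer than $\kappa$ pieces, add empty ones. Closures are taken in $X$ unless indicated.

A sensible first attempt is to prove $t(X)\le\kappa$ and to work with that. By homogeneity it would suffice to find *one* point $x$ such that $x\in\overline A$ always implies $x\in\overline B$ for some $B\in[A]^{\le\kappa}$. Take any $x$, say $x\in X_i$. The hypothesis speaks about $x$ only when the set $A$ lies in $X_i$. For a set $A$ disjoint from $X_i$ it says nothing, and in $\omega_1+1$ this is exactly what happens: the last point lies in the CT piece $\{\omega_1\}$, while the set $[0,\omega_1)$ that converges to it lies in the other piece. So the hypothesis provides no point whose tightness *in $X$* we control, and there is nothing for the homeomorphisms to transport.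

We therefore transport something else.

**Definition ($\pi$-character).** A *local $\pi$-base* of a point $x$ in a space $L$ is a family of nonempty open subsets of $L$ such that every neighborhood of $x$ contains a member of the family. The members need not contain $x$. The *$\pi$-character* $\pi\chi(x,L)$ is the least infinite cardinality of a local $\pi$-base.

In $A(D)$ take distinct $d_0,d_1,\dots\in D$. Every neighborhood of $\infty$ contains all but finitely many of them, so $\{\{d_n\}:n<\omega\}$ is a local $\pi$-base and $\pi\chi(\infty,A(D))=\omega$, however large $D$ is. On the other hand $\pi\chi(\omega_1,\omega_1+1)=\omega_1$. Indeed the sets $(\beta,\omega_1]$ form a local $\pi$-base of size $\omega_1$. Conversely, given countably many nonempty open sets $P_n$, each contains some $\alpha_n<\omega_1$ because $\omega_1$ is not isolated, and no $P_n$ is contained in $(\sup_n\alpha_n,\omega_1]$.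

The next lemma is well known. It turns a single small local $\pi$-base into a bound on $|X|$.

**Lemma 2.** If $X$ is a homogeneous Hausdorff space with a dense set $D$ and a point $p$ with a local $\pi$-base $\mathcal B$, then $|X|\le|D|^{|\mathcal B|}$.

*Proof.* We code each point by a function $\mathcal B\to D$. For $x\in X$ let $h_x:X\to X$ be a homeomorphism with $h_x(p)=x$, and for $B\in\mathcal B$ pick $\varphi_x(B)\in h_x[B]\cap D$; this is possible since $h_x[B]$ is open and nonempty. Let $x\ne y$, and take disjoint open $U\ni x$, $V\ni y$. Then $h_x^{-1}[U]\cap h_y^{-1}[V]$ is a neighborhood of $p$, so it contains some $B\in\mathcal B$. Now $\varphi_x(B)\in h_x[B]\subseteq U$ and $\varphi_y(B)\in h_y[B]\subseteq V$, so $\varphi_x\ne\varphi_y$. Thus $x\mapsto\varphi_x\in D^{\mathcal B}$ is injective. $\square$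

Since $(2^\kappa)^\kappa=2^\kappa$, it is enough to find a point of $\pi$-character $\le\kappa$ and a dense set of size $\le2^\kappa$.

## 3. Reduction to three statements

**Definition ($G_\kappa$-sets).** A *$G_\kappa$-set* of $L$ is an intersection of at most $\kappa$ open subsets of $L$; for $\kappa=\omega$ we say *$G_\delta$-set*.

If $f:L\to[0,1]$ is continuous, every fiber $f^{-1}(r)$ is a closed $G_\delta$-set. In $2^{\lambda}$, for $J\subseteq\lambda$ with $|J|\le\kappa$ and $p\in2^J$, the set $\{z:p\subseteq z\}$ is a closed $G_\kappa$-set. In $\omega_1+1$ the set $\{\omega_1\}$ is not a $G_\delta$-set, because countably many neighborhoods $(\beta_n,\omega_1]$ all contain $(\sup_n\beta_n,\omega_1]$. An intersection of at most $\kappa$ $G_\kappa$-sets is a $G_\kappa$-set. We shall often use the following consequence of Urysohn's lemma in a compactum $L$: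
$$\text{if } x\in O,\ O \text{ open in } L, \text{ then there is a closed } G_\delta\text{-set } Z \text{ of } L \text{ with } x\in Z\subseteq O.\tag{1}$$
Take a continuous $f:L\to[0,1]$ with $f(x)=1$ and $f=0$ off $O$, and put $Z=f^{-1}(1)$.

**Proposition 3.** Let $X$ be a homogeneous compactum such that

1. some point $p\in X$ has $\pi\chi(p,X)\le\kappa$;
2. there are $S\subseteq X$ with $|S|\le\kappa$ and a nonempty closed $G_\kappa$-set $H$ of $X$ with $H\subseteq\overline S$;
3. every cover of $X$ by closed $G_\kappa$-sets has a subcover of size $\le2^\kappa$.

Then $|X|\le2^\kappa$.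

*Proof.* We spread $H$ over $X$ by homeomorphisms. Fix $h\in H$, and for $x\in X$ let $g_x:X\to X$ be a homeomorphism with $g_x(h)=x$. Then $G_x=g_x[H]$ is a closed $G_\kappa$-set containing $x$, and $G_x\subseteq\overline{g_x[S]}$. By 3 there is $A\subseteq X$ with $|A|\le2^\kappa$ and $X=\bigcup_{x\in A}G_x$. So $D=\bigcup_{x\in A}g_x[S]$ is dense in $X$, and $|D|\le2^\kappa\cdot\kappa=2^\kappa$. By 1 and Lemma 2, $|X|\le(2^\kappa)^\kappa=2^\kappa$. $\square$

From now until the end of Section 9, homogeneity plays no role. The standing hypothesis is:
$$X\neq\emptyset\text{ is a compactum},\quad X=\bigcup_{i<\kappa}X_i,\quad t(X_i)\le\kappa\text{ for all }i<\kappa,\tag{2}$$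
where some $X_i$ may be empty. We prove statements 1, 2, 3 in Sections 4–5, 6 and 7–9.

## 4. Cubes $2^{\kappa^+}$ are not covered by $\kappa$ tight pieces

The cube $2^{\omega_1}$ is homogeneous of size $2^{\omega_1}$, so Theorem 1 had better exclude it when $2^{\omega_1}>\mathfrak c$. We test it by hand.

*One piece.* Let $A\subseteq 2^{\omega_1}$ be the set of all $s$ with $s^{-1}(1)$ finite. It is dense, so the constant function $\mathbf 1$ is in $\overline A$. If $B\subseteq A$ is countable, then $\bigcup_{s\in B}s^{-1}(1)$ is countable, so some coordinate $\xi$ satisfies $s(\xi)=0$ for all $s\in B$, and $\{z:z(\xi)=1\}$ is a neighborhood of $\mathbf 1$ missing $B$. So $2^{\omega_1}$ is not CT.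

*Two pieces.* Suppose $2^{\omega_1}=X_0\cup X_1$ with both pieces CT. Split $\omega_1=I_0\sqcup I_1$ into uncountable sets, and for a partial function $p$ into $\{0,1\}$ let $[p]=\{z:p\subseteq z\}$. We look for a subcube $[p]$ which misses $X_0$ and leaves uncountably many coordinates free; it would be a copy of $2^{\omega_1}$ inside $X_1$, contradicting the case of one piece. Let $\mathbf 1\in2^{I_0}$ be constant $1$. If $[\mathbf 1]$ misses $X_0$, take $p=\mathbf 1$. Otherwise fix $x\in[\mathbf 1]\cap X_0$, and let $A\subseteq2^{I_0}$ be the set of functions of finite support. If $X_0\cap[s]$ were dense in $[s]$ for every $s\in A$, then $D=\bigcup_{s\in A}(X_0\cap[s])$ would be dense in $\bigcup_{s\in A}[s]$, hence in $2^{\omega_1}$, and so $x\in\overline D$. By countable tightness of $X_0$ there would be a countable $D'\subseteq D$ with $x\in\overline{D'}$, and restricting to $I_0$ would put $\mathbf 1$ in the closure of a countable subset of $A$; we have just seen that this is impossible. So for some $s\in A$ the set $X_0\cap[s]$ is not dense in $[s]$, and a finite extension $p$ of $s$ has $[p]\cap X_0=\emptyset$.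

For $\kappa$ pieces one repeats this $\kappa$ times, reserving coordinates in advance. We also need the result for closed $F\subseteq X$ that merely *map onto* the cube, by some $f$. Here the argument above hits an obstacle: the union of the sets $f^{-1}[s]$, $s\in A$, need not be dense in $F$. For instance, let $F$ be $2^{\omega_1}$ together with one isolated point that $f$ sends to a point of $[\mathbf 1]$; the isolated point is a possible $x$ and is in the closure of none of the relevant sets. The cure is to pass to *minimal* closed sets having the prescribed image.

**Lemma 4.** Under (2), no closed subset of $X$ maps continuously onto $2^{\kappa^+}$.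

*Proof.* Let $\Lambda=\kappa^+$, and suppose $F\subseteq X$ is closed and $f:F\to2^\Lambda$ is a continuous surjection. Partition $\Lambda=\bigsqcup_{i<\kappa}I_i$ with $|I_i|=\Lambda$. For $p\in2^J$, $J\subseteq\Lambda$, put $[p]=\{z\in2^\Lambda:p\subseteq z\}$.

**Step 1: what the recursion builds.** We want to avoid the pieces one after another, while keeping enough free coordinates for the later ones. By recursion on $i\le\kappa$ we construct closed $F_i\subseteq F$, sets $J_i\subseteq\Lambda$ and $p_i\in2^{J_i}$ such that

- (a) $\bigcup_{j<i}I_j\subseteq J_i$ and $|J_i\setminus\bigcup_{j<i}I_j|\le\kappa$;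
- (b) $F_i\subseteq F_j$ and $p_j\subseteq p_i$ for $j<i$, and $f[F_i]=[p_i]$;
- (c) if $i<\kappa$, then $F_{i+1}\cap X_i=\emptyset$.

This is a contradiction: $F_\kappa$ is nonempty since $f[F_\kappa]=[p_\kappa]\ne\emptyset$, and it misses every $X_i$ since $F_\kappa\subseteq F_{i+1}$.

**Step 2: start and limits.** We check that compactness carries the construction through limits. Put $F_0=F$, $J_0=\emptyset$, $p_0=\emptyset$. At a limit $i$ put $F_i=\bigcap_{j<i}F_j$, $J_i=\bigcup_{j<i}J_j$, $p_i=\bigcup_{j<i}p_j$. If $z\in\bigcap_{j<i}f[F_j]$, then the sets $F_j\cap f^{-1}(z)$ are nonempty, compact and decreasing, so they have a common point. Hence $f[F_i]=\bigcap_{j<i}f[F_j]=\bigcap_{j<i}[p_j]=[p_i]$. For (a): if $j<i$ then $I_j\subseteq J_{j+1}\subseteq J_i$, and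
$$J_i\setminus\bigcup_{j<i}I_j\subseteq\bigcup_{j<i}\Bigl(J_j\setminus\bigcup_{l<j}I_l\Bigr)$$
has size at most $\kappa\cdot\kappa=\kappa$.

**Step 3: successor step, minimal sets.** Given $F_i$ and $p_i$, we set up the minimal sets that replace subcubes. If $\mathcal C$ is a chain of closed subsets of $F_i$ all with the same image $[p]$, then, as in Step 2, $f[\bigcap\mathcal C]=[p]$. So by Zorn's lemma there is a minimal closed $F'\subseteq F_i$ with $f[F']=[p_i]$. Let $I=I_i\setminus J_i$. The set $I_i\cap J_i$ is contained in $J_i\setminus\bigcup_{j<i}I_j$, so by (a) it has size $\le\kappa$, and $|I|=\Lambda$. For $s\in2^I$ the closed set $F'\cap f^{-1}[p_i\cup s]$ maps onto $[p_i\cup s]$, so we can choose a minimal closed $F^s\subseteq F'$ with $f[F^s]=[p_i\cup s]$. Here, and below, $f^{-1}[p]$ means the preimage of the set $[p]$.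

Let $\mathbf 1\in2^I$ be constant $1$. If $F^{\mathbf 1}\cap X_i=\emptyset$, put $F_{i+1}=F^{\mathbf 1}$, $J_{i+1}=J_i\cup I$ and $p_{i+1}=p_i\cup\mathbf 1$. Then (b) and (c) hold. For (a), $J_{i+1}\supseteq I_i$, and $J_{i+1}\setminus\bigcup_{j\le i}I_j\subseteq J_i\setminus\bigcup_{j<i}I_j$.

**Step 4: successor step, the piece $X_i$ fails to be dense somewhere.** Now suppose there is $x\in F^{\mathbf 1}\cap X_i$. Let $A=\{s\in2^I:s^{-1}(1)\text{ is finite}\}$, a dense subset of $2^I$. If $B\subseteq A$ and $|B|\le\kappa$, then the union of the supports of the members of $B$ has size $\le\kappa<|I|$, so some coordinate in $I$ is $0$ for all of them, and $\mathbf 1\notin\overline B$.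

We claim that for some $s\in A$ the set $X_i\cap F^s$ is not dense in $F^s$. Otherwise $D=\bigcup_{s\in A}(X_i\cap F^s)$ is dense in $\bigcup_{s\in A}F^s$. Let $K$ be the closure of the latter set; $K\subseteq F'$. The set $f[K]$ is closed, is contained in $[p_i]$, and contains $\bigcup_{s\in A}[p_i\cup s]$, which is dense in $[p_i]$. So $f[K]=[p_i]$, and by minimality $K=F'$. Hence $x\in F'=\overline D$. As $x\in X_i$, $D\subseteq X_i$ and $t(X_i)\le\kappa$, there is $D'\subseteq D$ with $|D'|\le\kappa$ and $x\in\overline{D'}$. The continuous map $z\mapsto f(z){\restriction}I$ sends $x$ to $\mathbf 1$ and $D'$ to a subset $B$ of $A$ with $|B|\le\kappa$. So $\mathbf 1\in\overline B$, a contradiction.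

**Step 5: successor step, leaving $X_i$.** Take $s\in A$ as in the claim, and an open $U$ with $U\cap F^s\ne\emptyset$ and $U\cap F^s\cap X_i=\emptyset$. We turn $U$ into a subcube. By minimality of $F^s$, the closed set $f[F^s\setminus U]$ is a proper subset of $[p_i\cup s]$. So some nonempty basic open subset of $[p_i\cup s]$ misses it: there is $p\supseteq p_i\cup s$ with $\operatorname{dom}p=J_i\cup I\cup J'$, $J'$ finite, and $[p]\cap f[F^s\setminus U]=\emptyset$. Put $p_{i+1}=p$, $J_{i+1}=\operatorname{dom}p$ and $F_{i+1}=F^s\cap f^{-1}[p]$. Then $F_{i+1}\subseteq F^s\cap U$ misses $X_i$, and $f[F_{i+1}]=[p]$ because $[p]\subseteq[p_i\cup s]=f[F^s]$. For (a), $J_{i+1}\supseteq I_i$, and $J_{i+1}\setminus\bigcup_{j\le i}I_j\subseteq(J_i\setminus\bigcup_{j<i}I_j)\cup J'$ has size $\le\kappa$. $\square$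

## 5. Points of $\pi$-character at most $\kappa$

The link between cubes and $\pi$-character is a theorem that we use as a black box: Šapirovskiĭ, *Maps onto Tikhonov cubes*, Uspekhi Mat. Nauk 35:3 (1980); see also Juhász, *Cardinal Functions in Topology – Ten Years Later*, Ch. 3.

**Fact 5 (Šapirovskiĭ).** If $\lambda$ is uncountable, $L\ne\emptyset$ is a compactum and $\pi\chi(x,L)\ge\lambda$ for all $x\in L$, then $L$ maps continuously onto $[0,1]^\lambda$.

**Lemma 6.** Assume (2) in (a) and (c).

- (a) Every nonempty closed $L\subseteq X$ has a point $x$ with $\pi\chi(x,L)\le\kappa$.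
- (b) If $L$ is a compactum, $H$ a closed $G_\kappa$-set of $L$, $x\in H$ and $\pi\chi(x,H)\le\kappa$, then $\pi\chi(x,L)\le\kappa$.
- (c) If $L\subseteq X$ is closed, then every nonempty closed $G_\kappa$-set of $L$ contains a point $x$ with $\pi\chi(x,L)\le\kappa$.

*Proof.* (a) Otherwise $\pi\chi(x,L)\ge\kappa^+$ for all $x\in L$, and by Fact 5 there is a continuous surjection $g:L\to[0,1]^{\kappa^+}$. Then $g^{-1}[\{0,1\}^{\kappa^+}]$ is a closed subset of $X$ which maps onto $2^{\kappa^+}$, contradicting Lemma 4.

(b) We thicken a $\pi$-base in $H$ to open sets of $L$, and cut these down to lie near $H$. Let $H=\bigcap\mathcal O$, where $\mathcal O$ is a nonempty family of at most $\kappa$ open sets. For $O\in\mathcal O$ choose an open $O'$ with $H\subseteq O'\subseteq\overline{O'}\subseteq O$, and let $\mathcal O'$ be the family of finite intersections of the sets $O'$. It has size $\le\kappa$ and is a neighborhood base of $H$ in $L$: if $W\supseteq H$ is open, the closed sets $\overline{O'}$ have intersection $H\subseteq W$, so by compactness finitely many of them have intersection inside $W$.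

Let $\{P_j\cap H:j<\kappa\}$ be a local $\pi$-base of $x$ in $H$, with $P_j$ open in $L$. By regularity choose open $P_j'$ with $\overline{P_j'}\subseteq P_j$ and $P_j'\cap H\ne\emptyset$. The family $\{P_j'\cap O:j<\kappa,\ O\in\mathcal O'\}$ has size $\le\kappa$ and consists of nonempty open sets, since $P'_j\cap O\supseteq P_j'\cap H$. To see that it is a local $\pi$-base of $x$ in $L$, let $U\ni x$ be open and pick $j$ with $P_j\cap H\subseteq U$. The closed set $\overline{P_j'}\setminus U$ misses $H$, because $\overline{P_j'}\cap H\subseteq P_j\cap H\subseteq U$. So some $O\in\mathcal O'$ misses it, and then $P_j'\cap O\subseteq U$.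

(c) Let $H$ be a nonempty closed $G_\kappa$-set of $L$. By (a) applied to $H$ there is $x\in H$ with $\pi\chi(x,H)\le\kappa$. Now apply (b). $\square$

Part (a) with $L=X$ is statement 1 of Proposition 3.

## 6. A $G_\kappa$-set inside the closure of $\kappa$ points

Suppose first that there is a single piece, $t(X)\le\kappa$, and that statement 2 fails. Then we can choose, for $\alpha<\kappa^+$, decreasing nonempty closed $G_\kappa$-sets $H_\alpha$ and points $x_\alpha\in H_\alpha$ so that $H_\alpha$ misses $\overline{\{x_\beta:\beta<\alpha\}}$. A point $x$ in all the sets $\overline{\{x_\beta:\beta\ge\alpha\}}$ lies in all $H_\alpha$. By tightness, $x$ is in the closure of $\kappa$ many of the $x_\beta$, hence in $\overline{\{x_\beta:\beta<\alpha\}}$ for some $\alpha<\kappa^+$, contradicting $x\in H_\alpha$.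

With several pieces, $x$ lies in some $X_i$, while the points $x_\beta$ may lie in other pieces; then $t(X_i)\le\kappa$ does not apply. The remedy is to choose each $x_\alpha$ so that it is approximated by $\kappa$ points of *every* piece that matters. Small $\pi$-character does this, once we are inside a set where each piece is either absent or dense around.

**Lemma 7.** Under (2) there are $S\subseteq X$ with $|S|\le\kappa$ and a nonempty closed $G_\kappa$-set $H$ of $X$ with $H\subseteq\overline S$.

*Proof.* Assume not.

**Step 1: avoiding closed sets.** We note that if $H$ is a nonempty closed $G_\kappa$-set of $X$, $C$ is closed and $H\not\subseteq C$, then $H\setminus C$ contains a nonempty closed $G_\kappa$-set of $X$. Take $x\in H\setminus C$, a closed $G_\delta$-set $Z$ with $x\in Z\subseteq X\setminus C$ from (1), and $H\cap Z$.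

**Step 2: deciding each piece.** We find a nonempty closed $G_\kappa$-set $H^0$ such that for every $i<\kappa$ either $H^0\cap\overline{X_i}=\emptyset$ or $H^0\subseteq\overline{X_i}$. Define decreasing nonempty closed $G_\kappa$-sets $K_i$, $i\le\kappa$: put $K_0=X$; let $K_{i+1}=K_i$ if $K_i\subseteq\overline{X_i}$, and otherwise let $K_{i+1}\subseteq K_i\setminus\overline{X_i}$ be given by Step 1; at limits take intersections, which are nonempty by compactness and are $G_\kappa$ because at most $\kappa$ sets are intersected. Put $H^0=K_\kappa$ and $a=\{i<\kappa:H^0\subseteq\overline{X_i}\}$. If $i\notin a$, then $H^0\cap\overline{X_i}=\emptyset$.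

**Step 3: a decreasing sequence of length $\kappa^+$.** By recursion on $\alpha<\kappa^+$ we choose a nonempty closed $G_\kappa$-set $H_\alpha$, a point $x_\alpha\in H_\alpha$, and $S_\alpha$ with $|S_\alpha|\le\kappa$. The set $H'=H^0\cap\bigcap_{\beta<\alpha}H_\beta$ is a closed $G_\kappa$-set, nonempty by compactness, and $\bigcup_{\beta<\alpha}S_\beta$ has size $\le\kappa$. By our assumption $H'\not\subseteq\overline{\bigcup_{\beta<\alpha}S_\beta}$, so Step 1 gives a nonempty closed $G_\kappa$-set
$$H_\alpha\subseteq H'\setminus\overline{\textstyle\bigcup_{\beta<\alpha}S_\beta}.\tag{3}$$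
By Lemma 6(a) pick $x_\alpha\in H_\alpha$ with $\pi\chi(x_\alpha,H_\alpha)\le\kappa$. Let $i\in a$. Then $H_\alpha\subseteq H^0\subseteq\overline{X_i}$, so $H_\alpha$ is a closed $G_\kappa$-set of the compactum $\overline{X_i}$, and Lemma 6(b) gives $\pi\chi(x_\alpha,\overline{X_i})\le\kappa$. Each member of a local $\pi$-base of $x_\alpha$ in $\overline{X_i}$ meets the dense set $X_i$. Picking one point of $X_i$ in each member of a local $\pi$-base of size $\le\kappa$, we get
$$D_{\alpha,i}\subseteq X_i,\qquad|D_{\alpha,i}|\le\kappa,\qquad x_\alpha\in\overline{D_{\alpha,i}}.$$
Put $S_\alpha=\{x_\alpha\}\cup\bigcup_{i\in a}D_{\alpha,i}$.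

**Step 4: the contradiction.** We accumulate the points $x_\alpha$. By compactness pick $x\in\bigcap_{\alpha<\kappa^+}\overline{\{x_\beta:\beta\ge\alpha\}}$. If $\beta\ge\alpha$ then $x_\beta\in H_\beta\subseteq H_\alpha$; hence $x\in\bigcap_\alpha H_\alpha\subseteq H^0$. Let $x\in X_i$. Then $H^0\cap\overline{X_i}\neq\emptyset$, so $i\in a$, and $x\in\overline{\{x_\beta:\beta<\kappa^+\}}\subseteq\overline{\bigcup_{\beta<\kappa^+}D_{\beta,i}}$. Now everything is in the piece $X_i$: by $t(X_i)\le\kappa$ the point $x$ is in the closure of at most $\kappa$ points of $\bigcup_\beta D_{\beta,i}$, and since $\kappa^+$ is regular these all lie in $\bigcup_{\beta<\alpha}D_{\beta,i}\subseteq\bigcup_{\beta<\alpha}S_\beta$ for some $\alpha<\kappa^+$. So $x\in\overline{\bigcup_{\beta<\alpha}S_\beta}$, while $x\in H_\alpha$. This contradicts (3). $\square$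

## 7. Elementary submodels closed under $\kappa$-sequences

For statement 3 we use elementary submodels. Let $\theta$ be a regular cardinal, and let $H(\theta)$ be the set of all sets whose transitive closure has size less than $\theta$. We take $\theta$ so large that $X$, its topology, and all the families, functions and transfinite sequences considered below belong to $H(\theta)$, and that the statements we make about them are true exactly when they hold in $H(\theta)$. A subset $M$ of $H(\theta)$ is an *elementary submodel*, $M\prec H(\theta)$, if every formula with parameters from $M$ has the same truth value in $M$ and in $H(\theta)$. In practice: if something with a property expressed by parameters from $M$ exists in $H(\theta)$, then one exists in $M$ ("by elementarity").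

Given parameters, there is $M\prec H(\theta)$ containing them with
$$|M|=2^\kappa\subseteq M,\qquad M^\kappa\subseteq M,\tag{4}$$
that is, each ordinal below the cardinal $2^\kappa$ and each function from $\kappa$ to $M$ is an element of $M$. Build $M=\bigcup_{\alpha<\kappa^+}M_\alpha$ by the Löwenheim–Skolem theorem: $M_0\prec H(\theta)$ has size $2^\kappa$ and contains the parameters and all ordinals below $2^\kappa$; $M_{\alpha+1}\prec H(\theta)$ has size $2^\kappa$ and contains all elements of $M_\alpha$ and all functions $\kappa\to M_\alpha$, of which there are $(2^\kappa)^\kappa=2^\kappa$; at limits take unions. The union of a chain of elementary submodels is an elementary submodel, and since $\kappa^+$ is regular each function $\kappa\to M$ has its range in some $M_\alpha$.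

We use the following consequences, for $M$ as in (4) with $\kappa\in M$.

- (M1) What is definable in $H(\theta)$ from parameters in $M$ is in $M$. If $Y\in M$ and $Y\ne\emptyset$, then $Y\cap M\neq\emptyset$.
- (M2) If $Y\in M$ and $|Y|\le2^\kappa$, then $Y\subseteq M$. (For $Y\neq\emptyset$ there is a surjection $g:2^\kappa\to Y$ in $M$ by elementarity, and $g(\xi)\in M$ for each $\xi\in2^\kappa\subseteq M$.) In particular $\kappa\subseteq M$, and $[0,1]\subseteq M$ because $2^\omega\le2^\kappa$.
- (M3) If $B\subseteq M$ and $|B|\le\kappa$, then $B\in M$. (If $B\ne\emptyset$, it is the range of a function $\kappa\to M$, and this function is in $M$.) In particular every subset of $\kappa$ is in $M$.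

Given $X\in M$ and a point $q\in X$, put
$$\mathcal Z=\{Z\in M:Z\text{ is a closed }G_\kappa\text{-set of }X,\ q\in Z\},\qquad E=\bigcap\mathcal Z.\tag{5}$$
Thus $E$ consists of the points that $M$ cannot separate from $q$ by a closed $G_\kappa$-set around $q$. Clearly $q\in E$, and $X\in\mathcal Z$.

*An example of $E$.* Let $\kappa=\omega$, $X=A(D)$ with $|D|=\mathfrak c^+$, and $q\in D\setminus M$. If $Z\in\mathcal Z$ did not contain $\infty$, it would be a closed subset of $A(D)$ inside $D$, hence finite, hence $Z\subseteq M$ by (M2), contradicting $q\in Z$. So $\infty\in Z$, and since $Z$ is a $G_\delta$-set containing $\infty$, the set $X\setminus Z$ is countable; it is in $M$, so it is contained in $M$. On the other hand, $X\setminus\{d\}\in\mathcal Z$ for each $d\in D\cap M$. Therefore $E=\{\infty\}\cup(D\setminus M)$: all points outside $M$ look alike to $M$, and they are glued to $\infty$.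

## 8. Covers by closed $G_\kappa$-sets: the case of one piece

**Lemma 8.** Under (2), every cover $\mathcal G$ of $X$ by closed $G_\kappa$-sets has a subcover of size $\le2^\kappa$.

Fix $M\prec H(\theta)$ as in (4) with $X$ (and its topology), $\langle X_i:i<\kappa\rangle$, $\mathcal G$ and $\kappa$ in $M$. As $|\mathcal G\cap M|\le2^\kappa$, it suffices to show that $\mathcal G\cap M$ covers $X$. Suppose it does not, and fix
$$q\in X\setminus\bigcup(\mathcal G\cap M).$$
Let $\mathcal Z$ and $E$ be as in (5). The first three steps do not use tightness.

**Step A: $\mathcal Z$ is directed, and detects closed sets missing $E$.** The intersection of at most $\kappa$ members of $\mathcal Z$ is in $\mathcal Z$: the family of these members is in $M$ by (M3), so its intersection is in $M$, and it is a closed $G_\kappa$-set containing $q$. Consequently, if $C$ is closed and $C\cap E=\emptyset$, then by compactness finitely many members of $\mathcal Z$ have an intersection missing $C$, so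
$$C\cap Z=\emptyset\quad\text{for some }Z\in\mathcal Z.\tag{6}$$

**Step B: if $G\in\mathcal G\cap M$, then $E\cap G=\emptyset$.** We separate $q$ from $G$ by a fiber of a function in $M$. Write $G=\bigcap_{j<\kappa}O_j$ with $O_j$ open. Urysohn functions that are $0$ on $G$ and $1$ off $O_j$ show that $G=\bigcap_{j<\kappa}f_j^{-1}(0)$ for some sequence of continuous functions $f_j:X\to[0,1]$. By elementarity there is such a sequence $\langle f_j:j<\kappa\rangle$ in $M$, and each $f_j\in M$ because $\kappa\subseteq M$. Since $q\notin G$, there is $j$ with $r=f_j(q)>0$. As $r\in[0,1]\subseteq M$, the set $Z=f_j^{-1}(r)$ is in $M$. It is a closed $G_\delta$-set containing $q$, so $Z\in\mathcal Z$ and $E\subseteq Z$. Since $f_j$ is $0$ on $G$, $Z\cap G=\emptyset$.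

**Step C: if $B\subseteq X\cap M$ and $|B|\le\kappa$, then $E\cap\overline B=\emptyset$.** We show that $\overline B$ is covered by $\mathcal G\cap M$ and then use Step B. By (M3), $B\in M$, so $\overline B\in M$. The regular space $\overline B$ has a base of sets of the form $\operatorname{int}_{\overline B}\overline{A}$ with $A\subseteq B$ (regular open sets are determined by their traces on the dense set $B$), so it has a base $\mathcal W$ of size $\le2^\kappa$. Each $x\in\overline B$ lies in some $G_x\in\mathcal G$, and as $G_x$ is a $G_\kappa$-set there is $\mathcal W_x\subseteq\mathcal W$ with $|\mathcal W_x|\le\kappa$ and $x\in\bigcap\mathcal W_x\subseteq G_x$. There are at most $(2^\kappa)^\kappa=2^\kappa$ different families $\mathcal W_x$. Choosing for each of them one $G\in\mathcal G$ containing $\bigcap\mathcal W_x$, we get a subfamily of $\mathcal G$ of size $\le2^\kappa$ that covers $\overline B$. By elementarity there is such a subfamily in $M$, and by (M2) it is a subset of $M$. So $\overline B\subseteq\bigcup(\mathcal G\cap M)$, and Step B gives $E\cap\overline B=\emptyset$.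

*The end in the case $t(X)\le\kappa$.* By (M1) we can choose a point $x_Z\in Z\cap M$ for each $Z\in\mathcal Z$. The nonempty closed sets $\overline{\{x_{Z'}:Z'\in\mathcal Z,\ Z'\subseteq Z\}}\subseteq Z$, $Z\in\mathcal Z$, are directed downwards by Step A, so they have a common point $x$. Then $x\in E$ and $x\in\overline{X\cap M}$. By tightness, $x\in\overline B$ for some $B\subseteq X\cap M$ with $|B|\le\kappa$, contradicting Step C.

*Where this stops for several pieces.* The limit $x$ lies in some $X_i$, and to use $t(X_i)\le\kappa$ we need $x\in\overline{X_i\cap M}$. We could try to fix $i$ beforehand. If $Z\cap X_i=\emptyset$ for some $Z\in\mathcal Z$, the piece $X_i$ misses $E$ and is irrelevant. Otherwise we may choose all $x_Z$ in $Z\cap X_i\cap M$, and we get a limit in $E\cap\overline{X_i\cap M}$. But nothing forces this limit to lie in $X_i$; it may fall into another piece $X_j$, and then we know nothing about $X_j\cap M$ near it. So one family $\langle x_Z\rangle$ must serve all relevant pieces at once: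
$$x_Z\in\overline{X_i\cap M}\ \text{ for all relevant } i .$$
As in Section 6, small $\pi$-character would give this inside a closed set $L$ in which each piece is either absent or dense. Now, however, $L$ has to be an element of $M$ *and* meet $E$. Finding such an $L$ is the heart of the proof.

## 9. Covers by closed $G_\kappa$-sets: making every piece empty or dense

We continue the proof of Lemma 8, with $M$, $q$, $\mathcal Z$, $E$ and Steps A, B, C as above.

**Step D: there is a closed $L\in M$ with $L\cap E\ne\emptyset$ such that for each $i<\kappa$ either $X_i\cap L=\emptyset$ or $X_i\cap L$ is dense in $L$.**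

*Derived sequences.* The obvious way to make pieces dense is to replace $C$ by $\overline{X_i\cap C}$ as long as this changes something. For closed $C$ and $a\subseteq\kappa$ define a decreasing sequence of closed sets $C_\nu$, $\nu$ an ordinal:

- $C_0=C$, and $C_\nu=\bigcap_{\mu<\nu}C_\mu$ at limits $\nu$;
- $C_{\nu+1}=\overline{X_i\cap C_\nu}$ for the least $i\in a$ with $\overline{X_i\cap C_\nu}\ne C_\nu$, if there is such an $i$; otherwise $C_{\nu+1}=C_\nu$.

The sequence is strictly decreasing until it becomes constant, so it stabilizes at some $C_\infty$, and $X_i\cap C_\infty$ is dense in $C_\infty$ for all $i\in a$. The danger is that $C_\infty$ may miss $E$. If this happens, we shall find the stage at which $E$ is lost, stop just before it, and gain something else: one of the pieces disappears.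

*Admissible pairs.* Call $(C,a)$ *admissible* if $C\in M$ is closed, $a\subseteq\kappa$ (so $a\in M$ by (M3)), $C\cap E\ne\emptyset$, and $X_i\cap C=\emptyset$ for all $i\in\kappa\setminus a$. Here $a$ lists the pieces that may still be present. The pair $(X,\kappa)$ is admissible.

*One move.* We show that if $(C,a)$ is admissible, then either $C_\infty$ is as required in Step D, or there is an admissible $(C',a')$ with $C'\subseteq C$ and $a'\subsetneq a$.

The sequence $\langle C_\nu\rangle$, taken up to its stabilization, is definable from $X$, $\langle X_i:i<\kappa\rangle$, $C$ and $a$, so it is in $M$, and so is $C_\infty$. If $C_\infty\cap E\ne\emptyset$, then $L=C_\infty$ works: for $i\in a$ the set $X_i\cap L$ is dense in $L$, and for $i\notin a$ we have $X_i\cap L\subseteq X_i\cap C=\emptyset$.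

Suppose $C_\infty\cap E=\emptyset$, and let $\nu$ be least with $C_\nu\cap E=\emptyset$. Then $\nu\ne0$ since $C_0\cap E=C\cap E\neq\emptyset$, and $\nu$ is not a limit, because for limit $\nu$ the set $C_\nu\cap E=\bigcap_{\mu<\nu}(C_\mu\cap E)$ would be nonempty by compactness. So $\nu=\mu+1$, where $C_\mu\cap E\ne\emptyset$ and $C_\nu=\overline{X_i\cap C_\mu}$ for some $i\in a$.

We need $C_\mu\in M$. This is not automatic: the sequence may be longer than $2^\kappa$, so its indices need not all be in $M$, and $\nu$ was defined from $E$, which need not be in $M$. Here is the way out. By (6) fix $Z\in\mathcal Z$ with $Z\cap C_\nu=\emptyset$. Then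
$$\nu\ \text{ is also the least ordinal with }\ Z\cap C_\nu=\emptyset,\tag{7}$$
because $Z\cap C_{\nu'}=\emptyset$ implies $E\cap C_{\nu'}=\emptyset$ (as $E\subseteq Z$), and so $\nu'\ge\nu$. By (7), $\nu$ is definable from $Z$ and $\langle C_\nu\rangle$, which are elements of $M$. Hence $\nu,\mu\in M$ and $C_\mu\in M$.

Put $C'=C_\mu\cap Z$ and $a'=a\setminus\{i\}$. Then $C'\in M$ is closed, $C'\subseteq C$, and $C'\cap E=C_\mu\cap E\ne\emptyset$ since $E\subseteq Z$. The piece $X_i$ has disappeared: $X_i\cap C'=X_i\cap C_\mu\cap Z\subseteq C_\nu\cap Z=\emptyset$. For $j\notin a$, $X_j\cap C'\subseteq X_j\cap C=\emptyset$. So $(C',a')$ is admissible, and $a'\subsetneq a$.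

*Iteration.* Start with $(X,\kappa)$ and move as long as the second alternative is used. At limit stages $\lambda<\kappa^+$ take the intersections of both coordinates. The first coordinate is then in $M$ by (M3) and (M1), since at most $\kappa$ elements of $M$ are intersected; it meets $E$ by compactness; and if $j$ is not in the intersection of the second coordinates, then $j$ was lost at an earlier stage, so $X_j$ misses the earlier first coordinate and hence the intersection. So the new pair is admissible. The second coordinates form a strictly decreasing sequence of subsets of $\kappa$. Picking at each move an element of $\kappa$ that is lost there gives distinct elements, so there cannot be $\kappa^+$ moves. Thus at some stage before $\kappa^+$ the first alternative holds, and we have $L$.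

**Step E: the contradiction.** We now carry out the argument of the one-piece case inside $L$. Fix $L$ as in Step D, and let $Z\in\mathcal Z$. Then $Z\cap L\in M$ is a closed $G_\kappa$-set of $L$, and it is nonempty because $Z\cap L\supseteq E\cap L\neq\emptyset$. By Lemma 6(c) and elementarity there are $x_Z\in Z\cap L\cap M$ and a local $\pi$-base $\mathcal B_Z\in M$ of $x_Z$ in $L$ with $|\mathcal B_Z|\le\kappa$; by (M2), $\mathcal B_Z\subseteq M$. Let $X_i\cap L\ne\emptyset$. Then $X_i\cap L$ is dense in $L$, so for each $P\in\mathcal B_Z$ the set $P\cap X_i$ is nonempty; it is in $M$, because $P\in M$ and $i\in\kappa\subseteq M$, so it contains a point of $M$ by (M1). As every neighborhood of $x_Z$ in $L$ contains some $P\in\mathcal B_Z$, we get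
$$x_Z\in\overline{X_i\cap M}\quad\text{for all }Z\in\mathcal Z\text{ and all }i\text{ with }X_i\cap L\ne\emptyset.\tag{8}$$
The nonempty closed sets $\overline{\{x_{Z'}:Z'\in\mathcal Z,\ Z'\subseteq Z\}}$, $Z\in\mathcal Z$, are directed downwards by Step A, and the one with index $Z$ is contained in $Z\cap L$. So they have a common point $x$, and $x\in E\cap L$. Let $x\in X_i$. Then $X_i\cap L\ne\emptyset$, and since $x$ is in the closure of $\{x_Z:Z\in\mathcal Z\}$, (8) gives $x\in\overline{X_i\cap M}$. By $t(X_i)\le\kappa$ there is $B\subseteq X_i\cap M$ with $|B|\le\kappa$ and $x\in\overline B$. But $x\in E$, so this contradicts Step C. This proves Lemma 8. $\square$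

## 10. The cardinality of a homogeneous compactum

*Proof of Theorem 1.* Let $X$ be an infinite homogeneous compactum which is the union of at most $\kappa$ subspaces of tightness $\le\kappa$. Then (2) holds after adding empty pieces. Statements 1, 2 and 3 of Proposition 3 are Lemma 6(a) with $L=X$, Lemma 7 and Lemma 8. So $|X|\le2^\kappa$.

Let $\kappa=\omega$. Then $|X|\le\mathfrak c$, and it remains to see that $|X|\ge\mathfrak c$. If $X$ had an isolated point, then by homogeneity all points would be isolated, and $X$, being compact and discrete, would be finite. So $X$ has no isolated points. Choose nonempty open sets $U_s$ for finite $0$–$1$ sequences $s$ such that $\overline{U_{s0}}$ and $\overline{U_{s1}}$ are disjoint subsets of $U_s$; this is possible because each $U_s$ contains two points. For $z\in2^\omega$ the set $\bigcap_n\overline{U_{z{\restriction}n}}$ is nonempty by compactness, and for different $z$ these sets are disjoint. So $|X|\ge2^\omega=\mathfrak c$, and hence $|X|=\mathfrak c$. $\square$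

## 11. Statements without homogeneity, and first countability under $2^\kappa<2^{\kappa^+}$

Homogeneity entered only through Proposition 3 and the last paragraph. What remains without it is the following.

**Theorem 9.** If a nonempty compactum $X$ is the union of at most $\kappa$ subspaces of tightness $\le\kappa$, then:

1. no closed subspace of $X$ maps onto $2^{\kappa^+}$, and every nonempty closed $L\subseteq X$ has a dense set of points $x$ with $\pi\chi(x,L)\le\kappa$;
2. some nonempty closed $G_\kappa$-set of $X$ is contained in the closure of a set of size $\le\kappa$;
3. every cover of $X$ by (arbitrary) $G_\kappa$-sets has a subcover of size $\le2^\kappa$.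

*Proof.* The first half of 1 is Lemma 4. For the second half, each nonempty open subset of $L$ contains a nonempty closed $G_\delta$-set of $L$ by (1), and this set contains a point $x$ with $\pi\chi(x,L)\le\kappa$ by Lemma 6(c). Statement 2 is Lemma 7. For 3, let $\mathcal G$ be a cover by $G_\kappa$-sets. For $x\in X$ choose $G_x=\bigcap_{j<\kappa}O_j\in\mathcal G$ containing $x$, with $O_j$ open. By (1) there are closed $G_\delta$-sets $Z_j$ with $x\in Z_j\subseteq O_j$, and $G_x'=\bigcap_{j<\kappa}Z_j$ is a closed $G_\kappa$-set with $x\in G'_x\subseteq G_x$. By Lemma 8 at most $2^\kappa$ of the sets $G_x'$ cover $X$, and so do the corresponding sets $G_x$. $\square$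

For the last result, write $\chi(x,X)$ for the least infinite cardinal $\mu$ such that $x$ has a neighborhood base of size $\le\mu$, and $\chi(X)\le\kappa$ if $\chi(x,X)\le\kappa$ for all $x\in X$; for $\kappa=\omega$ this is first countability. We recall the Čech–Pospíšil theorem for uncountable $\lambda$, the case that we need: a nonempty compactum all of whose points have character $\ge\lambda$ has at least $2^\lambda$ points.

**Corollary 10.** Assume $2^\kappa<2^{\kappa^+}$. For an infinite homogeneous compactum $X$ the following are equivalent:

- (i) $X$ is the union of $\le\kappa$ subspaces of tightness $\le\kappa$;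
- (ii) $t(X)\le\kappa$;
- (iii) $\chi(X)\le\kappa$.

In particular, if $2^\omega<2^{\omega_1}$ (e.g. under CH), a homogeneous compactum is $\sigma$-CT iff it is countably tight iff it is first countable.

*Proof.* For (iii)$\Rightarrow$(ii), if $x\in\overline A$, pick one point of $A$ in each member of a neighborhood base of $x$ of size $\le\kappa$. For (ii)$\Rightarrow$(i), use one piece. Assume (i). By Theorem 1, $|X|\le2^\kappa<2^{\kappa^+}$. If every point had character $\ge\kappa^+$, the Čech–Pospíšil theorem with $\lambda=\kappa^+$ would give $|X|\ge2^{\kappa^+}$. So some point has character $\le\kappa$, and by homogeneity all points do. This is (iii).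

The last sentence is the case $\kappa=\omega$; a finite compactum is discrete and has all three properties. Under CH, $2^{\omega}=\omega_1<2^{\omega_1}$. $\square$

In the opening example, $\omega_1+1$, condition (i) holds for $\kappa=\omega$ while (ii) and (iii) fail, so homogeneity cannot be dropped in Corollary 10 either.
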